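\title{Lower semicontinuous dimension functions on $C^*$-algebras need not be dense}

\begin{abstract}
A dimension function on a unital $C^*$-algebra is a normalized rank function on positive matrices over the algebra. A conjecture of Blackadar and Handelman asserts that the lower semicontinuous dimension functions are pointwise dense among all dimension functions. We show that this is false. There is a unital separable type~I algebra with exactly one lower semicontinuous dimension function and with a positive element on which this function vanishes while another dimension function takes the value $1$. Moreover, for every $\delta>0$ there are a simple unital separable AH algebra and a positive element $a$ in it such that $d(a)<\delta$ for every lower semicontinuous dimension function $d$, while $d(a)=1$ for some dimension function $d$; in a simple algebra the value $0$ cannot occur. The proofs combine a Hahn--Banach criterion with Chern class obstructions over products of projective spaces and Grassmannians. We also characterize density by an order condition.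
\end{abstract}

\section{Introduction}\label{sec:intro}

The rank of a positive matrix $b$ is additive under direct sums and does not increase when $b$ is replaced by $xbx^*$. Dimension functions are the functions with these two properties on positive matrices over a $C^*$-algebra.

Throughout, $A$ is a unital $C^*$-algebra and $M_\infty(A)=\bigcup_nM_n(A)$, where $M_n(A)$ is the upper left corner of $M_{n+1}(A)$. For $a,b\in M_\infty(A)_+$ we write $a\preccurlyeq b$ (\emph{Cuntz subequivalence}) if $x_kbx_k^*\to a$ in norm for some sequence $(x_k)$ in $M_\infty(A)$, and $a\sim b$ if $a\preccurlyeq b\preccurlyeq a$. We put $a\oplus b=\operatorname{diag}(a,b)$, write $a^{\oplus n}$ for the direct sum of $n$ copies of $a$, and set $1_m=1_A^{\oplus m}$, with $1_0=0$.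

\begin{definition}\label{def:df}
A \emph{dimension function} on $A$ is a map $d\colon M_\infty(A)_+\to[0,\infty)$ such that
(i) $d(a\oplus b)=d(a)+d(b)$; (ii) $d(a)\le d(b)$ whenever $a\preccurlyeq b$; (iii) $d(1_A)=1$.
It is \emph{lower semicontinuous} if $d(a)\le\liminf_kd(a_k)$ whenever $a_k\to a$ in norm in some $M_n(A)_+$. The set $DF(A)$ of dimension functions carries the topology of pointwise convergence, and $LDF(A)\subset DF(A)$ is the subset of lower semicontinuous ones.
\end{definition}

For $A=M_k(\mathbb C)$ every $b\in M_\infty(A)_+$ is equivalent to a direct sum of $\operatorname{rank}b$ copies of a rank-one projection $e$, and $k\,d(e)=d(1_A)=1$. So $DF(A)=LDF(A)=\{k^{-1}\operatorname{rank}\}$. In general every tracial state yields an element of $LDF(A)$ (Lemma~\ref{lem:trace}), but there are other dimension functions.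

\begin{example}\label{ex:interval}
Let $A=C([0,1])$. For each point $t$, the function $d_t(b)=\operatorname{rank}b(t)$ lies in $LDF(A)$. Let $\omega$ be a free ultrafilter on $\mathbb N$ and $d_\omega(b)=\lim_{j\to\omega}d_{1/j}(b)$. Properties (i)--(iii) pass to pointwise limits, so $d_\omega\in DF(A)$. For $a(t)=t$ and $a_k(t)=\max(t-1/k,0)$ we have $a_k\to a$, $d_\omega(a_k)=0$ and $d_\omega(a)=1$. So $d_\omega$ is not lower semicontinuous, but by construction it lies in the closure of $LDF(A)$.
\end{example}

The example suggests that lower semicontinuity is lost only by passing to pointwise limits. This is the content of the following conjecture, which we take from \cite{DS}.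

\medskip
\noindent\textbf{Conjecture} (Blackadar--Handelman). \emph{For any $C^*$-algebra $A$, the set $LDF(A)$ is dense in $DF(A)$ in the topology of pointwise convergence.}
\medskip

We consider unital algebras, which is the setting of the results of \cite{DS}. The statement is known to hold for unital commutative $A$. We show that it fails in general.

\begin{theorem}\label{thm:typeI}
There are a unital separable type~I (hence nuclear) $C^*$-algebra $A$, a character $\chi\colon A\to\mathbb C$ and an element $a\in A_+$ with $\chi(a)=0$ such that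
\begin{itemize}
\item[(a)] $LDF(A)=\{d_\chi\}$, where $d_\chi(b)=\operatorname{rank}\chi(b)$; in particular $d(a)=0$ for every $d\in LDF(A)$;
\item[(b)] there is $d\in DF(A)$ with $d(a)=1$.
\end{itemize}
Hence $\{d\in DF(A):d(a)>\frac12\}$ is a nonempty open set disjoint from $LDF(A)$, and $LDF(A)$ is not dense in $DF(A)$.
\end{theorem}

\begin{theorem}\label{thm:simple}
For every $\delta>0$ there are a simple, unital, separable, nuclear $C^*$-algebra $A$ (an AH algebra) and $a\in A_+$ such that $d(a)<\delta$ for all $d\in LDF(A)$, but $d(a)=1$ for some $d\in DF(A)$.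
\end{theorem}

For $\delta<1$ the open set $\{d\in DF(A):d(a)>\delta\}$ is nonempty and misses $LDF(A)$. Theorem~\ref{thm:simple} is optimal for simple algebras (Proposition~\ref{prop:lower} and Remark~\ref{rem:gap}). Proposition~\ref{prop:criterion} characterizes density for arbitrary unital $A$.

Both constructions exploit the order of two quantifiers. For $a\preccurlyeq1_A$, a dimension function with $d(a)=1$ exists as soon as
\begin{equation}\label{eq:star}\tag{$*$}
a^{\oplus n}\preccurlyeq1_m\ \text{ with }\ n\ge1,\ m\ge0\quad\text{implies}\quad n\le m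
\end{equation}
(Proposition~\ref{prop:exist}). Our element is $a=\sum_i2^{-i}p_i$ with projections $p_i$. A lower semicontinuous $d$ satisfies $d(a)\le\sum_id(p_i)$, so it is enough to make every dimension function small on each $p_i$: for fixed $i$, very many copies of $p_i$ should fit under comparatively few copies of the unit. To verify \eqref{eq:star}, on the other hand, we fix $n>m$ first and may then choose the projections that obstruct $a^{\oplus n}\preccurlyeq1_m$. Vector bundles behave in just this way. The twisting of a bundle obstructs embeddings by an amount bounded by the dimension of the base space. This amount is negligible when the number of copies is large compared with the dimension, and decisive when it is small. We therefore let $p_i$ be a twisted bundle over a space whose dimension tends to infinity with $i$.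

\section{Cuntz comparison and traces}\label{sec:cuntz}

We use the following standard facts (see for instance \cite{Ro}); all elements lie in $M_\infty(A)$, and $x,y,x',y'$ are positive.
\begin{itemize}
\item[(F1)] The relation $\preccurlyeq$ is reflexive and transitive; $x\oplus y\sim y\oplus x$; if $x\preccurlyeq x'$ and $y\preccurlyeq y'$, then $x\oplus y\preccurlyeq x'\oplus y'$; and a norm limit of positive elements that are $\preccurlyeq y$ is $\preccurlyeq y$. Transitivity and the last statement follow by a diagonal choice of the approximating elements.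
\item[(F2)] $cxc^*\preccurlyeq x$; $\lambda x\sim x$ for $\lambda>0$; and $0\le x\le y$ implies $x\preccurlyeq y$. For the last statement put $c=x^{1/2}(y+\varepsilon)^{-1/2}$. Then $\|x-cyc^*\|=\varepsilon\|(y+\varepsilon)^{-1/2}x(y+\varepsilon)^{-1/2}\|\le\varepsilon$.
\item[(F3)] $x+y\preccurlyeq x\oplus y$: multiply $x\oplus y$ by the row $(1,1)$ and its adjoint.
\item[(F4)] If $p,q$ are projections and $v^*v=p$, $vv^*\le q$, then $qv=v=vp$, so $p=v^*qv\preccurlyeq q$.
\end{itemize}
Consequently every $d\in DF(A)$ satisfies $d(0)=0$, $d(1_m)=m$, $d(x+y)\le d(x)+d(y)$, and $d(b)\le k$ for $b\in M_k(A)_+$, because $b\le\|b\|1_k$.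

\begin{lemma}\label{lem:trace}
Let $\tau$ be a tracial state on $A$, extended to matrices by $\tau((b_{jl}))=\sum_j\tau(b_{jj})$. Then $d_\tau(b)=\lim_n\tau(b^{1/n})$ defines an element of $LDF(A)$.
\end{lemma}

\begin{proof}
For $b\in M_k(A)_+$ let $\mu_b$ be the finite measure on the spectrum of $b$ with $\tau(g(b))=\int g\,d\mu_b$. By dominated and monotone convergence, $d_\tau(b)=\mu_b((0,\infty))=\sup_n\tau(g_n(b))$ with $g_n(t)=\min(nt,1)$. A supremum of norm-continuous functions is lower semicontinuous. Properties (i) and (iii) hold for each $\tau(b^{1/n})$. For (ii) it suffices, by lower semicontinuity, to show $d_\tau(xbx^*)\le d_\tau(b)$. Put $y=xb^{1/2}$. The identity $\tau(g(yy^*))=\tau(g(y^*y))$ holds for polynomials $g$ with $g(0)=0$, hence for $g(t)=t^{1/n}$. Since $y^*y\le\|x\|^2b$ and $t^{1/n}$ is operator monotone, $\tau((xbx^*)^{1/n})\le\|x\|^{2/n}\tau(b^{1/n})$. Let $n\to\infty$.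
\end{proof}

\section{Dimension functions with $d(a)=1$}\label{sec:exist}

Condition \eqref{eq:star} is necessary for the existence of $d\in DF(A)$ with $d(a)=1$: apply $d$ to $a^{\oplus n}\preccurlyeq1_m$. That it is sufficient is a Hahn--Banach theorem. The objects to be measured form a monoid, and the group that it generates is not a vector space, so we need a version for abelian groups.

\begin{lemma}\label{lem:HB}
Let $G$ be an abelian group and let $\rho\colon G\to\mathbb R$ be subadditive with $\rho(kg)=k\rho(g)$ for all integers $k\ge0$. For each $g_0\in G$ there is an additive $f\colon G\to\mathbb R$ with $f\le\rho$ and $f(g_0)=\rho(g_0)$.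
\end{lemma}

\begin{proof}
On $\mathbb Zg_0$ put $f(kg_0)=k\rho(g_0)$. This is well defined: if $kg_0=0$ with $k>0$, then $k\rho(g_0)=\rho(0)=0$ and $f=0$. We have $f(kg_0)=\rho(kg_0)$ for $k\ge0$, and for $k<0$ the inequality $0=\rho(0)\le\rho(kg_0)+\rho(-kg_0)$ gives $f(kg_0)=-\rho(-kg_0)\le\rho(kg_0)$.

By Zorn's lemma it remains to extend an additive $f\le\rho$ from a subgroup $H$ to $H+\mathbb Zg$. For $h,h'\in H$ and $k,l\ge1$,
\[
kf(h')+lf(h)\le\rho(kh'+lh)=\rho\big(k(h'-lg)+l(h+kg)\big)\le k\rho(h'-lg)+l\rho(h+kg).
\]
After division by $kl$ this says that there is $t\in\mathbb R$ with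
\[
\frac{f(h')-\rho(h'-lg)}{l}\le t\le\frac{\rho(h+kg)-f(h)}{k}\qquad(h,h'\in H,\ k,l\ge1),
\]
that is, $f(h)+kt\le\rho(h+kg)$ for all $h\in H$ and all $k\in\mathbb Z$. If $h+kg=h_1+k_1g$, then $f(h-h_1)+(k-k_1)t\le\rho(0)=0$, and equality holds by symmetry. So $h+kg\mapsto f(h)+kt$ is a well-defined additive extension bounded by $\rho$.
\end{proof}

\begin{proposition}\label{prop:exist}
Let $a\in M_\infty(A)_+$ satisfy $a\preccurlyeq1_A$ and \eqref{eq:star}. Then there is $d\in DF(A)$ with $d(a)=1$.
\end{proposition}

\begin{proof}
\emph{The ordered group.} Let $W=M_\infty(A)_+/{\sim}$ with $[x]+[y]=[x\oplus y]$ and $[x]\le[y]$ if $x\preccurlyeq y$. By (F1) this is an ordered abelian monoid in which $0\le x$ for all $x$. Put $u=[1_A]$ and $w=[a]$; every element of $W$ is $\le ku$ for some $k$. Let $G$ be the Grothendieck group of $W$: its elements are differences $\gamma(x)-\gamma(y)$, where $\gamma\colon W\to G$ is additive and $\gamma(x)=\gamma(x')$ if and only if $x+c=x'+c$ for some $c\in W$. The set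
\[
G_+=\{\gamma(x)-\gamma(y):\ y+z\le x+z\text{ for some }z\in W\}
\]
contains $0$ and is closed under addition, so $g\le g'\Leftrightarrow g'-g\in G_+$ is a translation-invariant preorder, and $\gamma$ is order preserving. Moreover $\gamma(y)\le\gamma(x)$ implies $y+Z\le x+Z$ for some $Z$. Indeed, let $\gamma(x)-\gamma(y)=\gamma(x')-\gamma(y')$ with $y'+z\le x'+z$, and choose $c$ with $x+y'+c=x'+y+c$. For $Z=x'+c+z$ we get $y+Z=x+y'+c+z\le x+Z$.

\emph{Condition \eqref{eq:star} survives in $G$.} The order of $G$ allows an auxiliary summand $z$, which \eqref{eq:star} does not. It is removed by iteration. We claim: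
\begin{equation}\label{eq:fact}
n\gamma(w)\le m\gamma(u)\ \text{ with }\ n\ge1,\ m\in\mathbb Z\quad\text{implies}\quad n\le m.
\end{equation}
Let $m\ge0$ and $nw+z\le mu+z$. Then $snw+z\le smu+z$ for all $s\ge1$ by induction, since $nw+(snw+z)\le smu+(nw+z)\le(s+1)mu+z$. Choose $k$ with $z\le ku$. Then $snw\le(sm+k)u$, so $sn\le sm+k$ for all $s$ by \eqref{eq:star}, and $n\le m$. If $m<0$, then $n\gamma(w)\le m\gamma(u)\le0\cdot\gamma(u)$, and the case $m=0$ gives $n\le0$, which is absurd.

\emph{The majorant.} An additive, positive $f$ on $G$ with $f(\gamma(u))=1$ satisfies $f(g)\le m/n$ whenever $ng\le m\gamma(u)$. So the natural bound is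
\[
\rho(g)=\inf\{m/n:\ n\ge1,\ m\in\mathbb Z,\ ng\le m\gamma(u)\}.
\]
The set is nonempty, because $\gamma(x)-\gamma(y)\le\gamma(x)\le k\gamma(u)$ for some $k$. It is bounded below: choose $k\ge0$ with $-g\le k\gamma(u)$. If $ng\le m\gamma(u)$, then $0\le(m+nk)\gamma(u)$, so $\gamma(w)\le\gamma(u)\le(m+nk+1)\gamma(u)$, and \eqref{eq:fact} gives $m/n\ge-k$. For $g=0$ we may take $k=0$, so $\rho(0)=0$. If $ng\le m\gamma(u)$ and $n'g'\le m'\gamma(u)$, then $nn'(g+g')\le(n'm+nm')\gamma(u)$, so $\rho$ is subadditive. For $k\ge1$, $ng\le m\gamma(u)$ implies $n(kg)\le km\gamma(u)$, and $n(kg)\le m\gamma(u)$ implies $\rho(g)\le m/(nk)$; hence $\rho(kg)=k\rho(g)$. Finally $\rho(\gamma(w))=1$: it is $\le1$ because $w\le u$, and $\ge1$ by \eqref{eq:fact}.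

\emph{Conclusion.} Take $f$ from Lemma~\ref{lem:HB} with $g_0=\gamma(w)$. If $g\ge0$, then $f(-g)\le\rho(-g)\le0$, so $f(g)\ge0$. From $\rho(\gamma(u))\le1$ and $\rho(-\gamma(u))\le-1$ we get $f(\gamma(u))=1$. So $d(b)=f(\gamma([b]))$ is a dimension function with $d(a)=1$.
\end{proof}

\section{Projections, vector bundles and Chern classes}\label{sec:bundles}

For projections $p,q\in M_\infty(D)$ over a $C^*$-algebra $D$ we write $p\lesssim q$ if $v^*v=p$ and $vv^*\le q$ for some $v\in M_\infty(D)$, and $p\approx q$ if moreover $vv^*=q$. The relation $\lesssim$ is transitive and compatible with $\oplus$, and $p_1+\dots+p_M\approx p_1\oplus\dots\oplus p_M$ for mutually orthogonal projections (take for $v$ the column with entries $p_i$). Cuntz subequivalence gives only approximate relations; for projections they can be made exact.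

\begin{lemma}\label{lem:polar}
Let $Q,F\in M_R(D)$ be projections and let $y\in M_R(D)$ satisfy $y=QyF$ and $\|yy^*-Q\|<1$. Then $Q\lesssim F$.
\end{lemma}

\begin{proof}
The element $yy^*$ is invertible in $QM_R(D)Q$, whose unit is $Q$. For $v=y^*(yy^*)^{-1/2}$ we have $v^*v=Q$ and $Fv=v$, so $vv^*\le F$.
\end{proof}

Let $X$ be compact and $D=C(X,K(H))$, where $K(H)$ denotes the compact operators on a Hilbert space $H$. A projection $p\in M_\infty(D)$ is a norm-continuous family of finite-rank projections, and the ranges of the $p(x)$ form a complex vector bundle $\operatorname{ran}p$ over $X$. If $p\lesssim q$, the partial isometry $v$ \emph{embeds} $\operatorname{ran}p$ in $\operatorname{ran}q$, that is, it is a bundle map that is injective on each fiber. We write $\mathbb C^l$ also for the trivial bundle of rank $l$.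

Embeddings are obstructed by Chern classes. All our base spaces $X$ are finite products of complex Grassmannians, and cohomology has rational coefficients. A complex bundle $E$ over $X$ has a total Chern class $c(E)=1+c_1(E)+c_2(E)+\cdots$ with $c_j(E)\in H^{2j}(X)$, which depends only on the isomorphism class of $E$ and is invertible, because classes of positive degree are nilpotent. We recall:
\begin{itemize}
\item[(C1)] $c_j(E)=0$ for $j>\operatorname{rank}E$; $c(E\oplus F)=c(E)c(F)$; $c(\mathbb C^l)=1$; $c(g^*E)=g^*c(E)$.
\item[(C2)] $H^*(X\times X')=H^*(X)\otimes H^*(X')$ (K\"unneth). If $\xi$ is the tautological line bundle on the space $\mathbb{CP}^i$ of lines in $\mathbb C^{i+1}$, whose fiber over a line is that line, then $H^*(\mathbb{CP}^i)=\mathbb Q[x]/(x^{i+1})$ with $x=c_1(\xi)$.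
\item[(C3)] If $\operatorname{rank}E=\dim_{\mathbb C}X=\rho$, then $c_\rho(E)$ is the Euler class of $E$, and its value on the fundamental class is the signed number of zeros of a smooth section with transverse zeros \cite[Theorem 11.17]{BT}. A zero at which the derivative is a complex linear isomorphism has sign $+1$.
\end{itemize}

\begin{lemma}\label{lem:obstruction}
If $E$ embeds in $F$, then the component of $c(F)c(E)^{-1}$ in $H^{2j}(X)$ vanishes for $j>\operatorname{rank}F-\operatorname{rank}E$.
\end{lemma}

\begin{proof}
Let $\eta$ be the orthogonal complement of the image of $E$ in $F$. Then $E\oplus\eta\cong F$, so $c(\eta)=c(F)c(E)^{-1}$, and $\operatorname{rank}\eta=\operatorname{rank}F-\operatorname{rank}E$. Apply (C1).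
\end{proof}

\section{The type I counterexample}\label{sec:typeI}

\subsection{The algebra}
Let $Z=\prod_{i\ge1}\mathbb{CP}^i$, a compact metrizable space, let $H=\bigoplus_{i\ge1}\mathbb C^{i+1}$ and $D=C(Z,K(H))$. For $z=(\ell_i)_i\in Z$ let $p_i(z)$ be the projection of $H$ onto $\ell_i\subset\mathbb C^{i+1}\subset H$. The $p_i\in D$ are mutually orthogonal projections. Put $P_N=\sum_{i\le N}p_i\in D$ and $P(z)=\sum_ip_i(z)$ (strong sum), and define
\[
B=\{f\in D:\ P(z)f(z)=f(z)=f(z)P(z)\ \text{for all }z\},\qquad A=B+\mathbb C1,\qquad a=\sum_{i\ge1}2^{-i}p_i,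
\]
where $1$ is the constant function $1_H$. Then $B$ is a $C^*$-subalgebra of $D$ containing the $p_i$ and $a$, and it is a closed ideal of the unital $C^*$-algebra $A$, with $1\notin B$. Let $\chi\colon A\to A/B=\mathbb C$ be the quotient map; $\chi(a)=0$. Since $D$ is separable, so is $A$. The algebra $D$ is type~I, the class of type~I algebras is closed under $C^*$-subalgebras and extensions, and type~I algebras are nuclear; so $A$ is type~I and nuclear.

The pair $(B,a)$ plays the role of $(C_0((0,1]),t)$ in Example~\ref{ex:interval}. There the points near $0$ supply lower semicontinuous dimension functions with $d(a)=1$; here the ideal will carry none. Cutting down by $P$ is essential: the unit of $D+\mathbb C1$ dominates constant projections of every finite rank, and these absorb every bundle. By part (c) of the next lemma, the unit of $A$ offers only the room inside the bundles $\operatorname{ran}P_M$. In this section $\lesssim$ and $\approx$ refer to $M_\infty(D)$, and $\preccurlyeq$ refers to $M_\infty(A)$.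

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] $P_Mb\to b$ and $bP_M\to b$ in norm for every $b\in B$.
\item[(b)] If $p,q\in M_\infty(B)$ are projections with $p\lesssim q$, then $p\preccurlyeq q$.
\item[(c)] If $Q\in M_\infty(B)$ is a projection with $Q\preccurlyeq1_m$, then $Q\lesssim P_M^{\oplus m}$ for all large $M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $E_M$ be the projection of $H$ onto $\bigoplus_{i\le M}\mathbb C^{i+1}$. Then $P_M(z)=E_MP(z)$, so $\|P_Mb-b\|=\sup_z\|(E_M-1)b(z)\|$. As $E_M\to1$ strongly, $\|(E_M-1)T\|\to0$ for each compact operator $T$, and the convergence is uniform on the norm-compact set $b(Z)$ because $\|E_M-1\|\le1$. Take adjoints for $bP_M$.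

(b) The partial isometry satisfies $v=qvp$, so its entries are unchanged by multiplication with $P$ on either side. Hence $v\in M_\infty(B)$, and (F4) applies.

(c) Choose $R$ and $x\in M_R(A)$ with $\|x1_mx^*-Q\|<1$, and put $y=Qx1_m$. Then $y\in M_R(B)$ because $B$ is an ideal, and $\|yy^*-Q\|=\|Q(x1_mx^*-Q)Q\|<1$. By (a), $yP_M^{\oplus m}\to y1_m=y$, so $y'=yP_M^{\oplus m}$ satisfies $\|y'y'^*-Q\|<1$ for large $M$. Apply Lemma~\ref{lem:polar} with $F=P_M^{\oplus m}$.
\end{proof}

Fix a unit vector $h\in H$ and let $e=|h\rangle\langle h|\in D$ be the constant projection onto $\mathbb Ch$, where $|\zeta\rangle\langle\zeta'|$ is the operator $\psi\mapsto\langle\psi,\zeta'\rangle\zeta$. It is the yardstick for comparing different $p_i$.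

\begin{lemma}\label{lem:line}
$e\lesssim p_i^{\oplus(i+1)}$ and $p_i\lesssim e^{\oplus(i+1)}$ for every $i\ge1$.
\end{lemma}

\begin{proof}
Let $\epsilon_0,\dots,\epsilon_i$ be the standard basis of $\mathbb C^{i+1}$. The column $v$ with entries $|p_i\epsilon_k\rangle\langle h|$ has $v^*v=\sum_k\|p_i\epsilon_k\|^2e=\operatorname{tr}(p_i)\,e=e$ and $p_i^{\oplus(i+1)}v=v$. The column $v'$ with entries $|h\rangle\langle p_i\epsilon_k|$ has $v'^*v'=\sum_kp_i|\epsilon_k\rangle\langle\epsilon_k|p_i=p_i$ and $e^{\oplus(i+1)}v'=v'$.
\end{proof}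

For the obstructions we restrict to $Z_M=\prod_{i\le M}\mathbb{CP}^i$, embedded in $Z$ by fixing the remaining coordinates. For $i\le M$ the bundle $\xi_i=\operatorname{ran}p_i$ over $Z_M$ is the pullback of the tautological bundle of $\mathbb{CP}^i$. With $x_i=c_1(\xi_i)$, (C2) gives $H^*(Z_M)=\mathbb Q[x_1,\dots,x_M]/(x_1^2,x_2^3,\dots,x_M^{M+1})$; the monomials $\prod x_i^{j_i}$ with $0\le j_i\le i$ form a basis.

\begin{example}\label{ex:small}
\emph{Two copies of $p_1$ do not fit under $1_1$.} Otherwise, by Lemma~\ref{lem:B}(c), $\xi_1\oplus\xi_1$ embeds in $\xi_1\oplus\dots\oplus\xi_M$ for some $M\ge2$. The difference of ranks is $M-2$. But $x_1^2=0$, so the quotient of Chern classes is $(1+x_1)^{-1}\prod_{i=2}^M(1+x_i)=(1-x_1)\prod_{i=2}^M(1+x_i)$, with the nonzero term $-x_1x_2\cdots x_M$ in $H^{2M}$. This contradicts Lemma~\ref{lem:obstruction}. Each further $\xi_i$ adds one to the available rank, but also one to the degree of the obstruction.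

\emph{Five copies of $p_1$ fit under $1_4$.} By Lemma~\ref{lem:line},
\[
p_1^{\oplus5}\lesssim p_1^{\oplus4}\oplus e\oplus e\lesssim p_1^{\oplus4}\oplus p_2^{\oplus3}\oplus p_3^{\oplus4}\lesssim P_3^{\oplus4},
\]
so $p_1^{\oplus5}\preccurlyeq P_3^{\oplus4}\le1_4$ and $d(p_1)\le\frac45$ for all $d\in DF(A)$. With $m=4$ copies of the unit, the bundles $\xi_2^{\oplus4}$ and $\xi_3^{\oplus4}$ have free room, reflected in $x_2^4=x_3^4=0$. For $i\ge4$ the top class $x_i^4$ of $\xi_i^{\oplus4}$ is nonzero. So for each $m$ only finitely many indices offer room, and the proof of (b) below occupies them all by passing from $p_1$ to $P_N$.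
\end{example}

\subsection{Proof of Theorem~\ref{thm:typeI}(a)}

\emph{Step 1: $d(p_j)=0$ for all $j$ and all $d\in DF(A)$.} The yardstick $e$ need not lie in $A$, but a copy of it lies in $M_2(B)$: by Lemma~\ref{lem:line} there is a projection $f\le p_1^{\oplus2}$ with $f\approx e$, and $f=p_1^{\oplus2}fp_1^{\oplus2}\in M_2(B)$. Then $f\lesssim p_i^{\oplus(i+1)}$ and $p_i\lesssim f^{\oplus(i+1)}$, and Lemma~\ref{lem:B}(b) gives
\[
\frac{d(f)}{i+1}\le d(p_i)\le(i+1)\,d(f).
\]
Since $p_1\oplus\dots\oplus p_M\approx P_M\le1$, we obtain $d(f)\sum_{i\le M}\frac1{i+1}\le\sum_{i\le M}d(p_i)=d(P_M)\le1$ for all $M$. The harmonic series diverges, so $d(f)=0$, and hence $d(p_j)=0$ and $d(P_M)=0$.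

\emph{Step 2: a lower semicontinuous $d$ vanishes on $B$ and equals $d_\chi$.} Let $d\in LDF(A)$ and $c\in M_n(B)_+$. By Lemma~\ref{lem:B}(a), $c=\lim_MP_M^{\oplus n}cP_M^{\oplus n}$. These elements are $\le\|c\|P_M^{\oplus n}$, so $d$ vanishes on them by Step~1, and $d(c)=0$ by lower semicontinuity. This is the only use of lower semicontinuity. Now let $b\in M_n(A)_+$, let $s=\chi(b)\in M_n(\mathbb C)\subset M_n(A)$, and let $c=b-s$, a self-adjoint element of $M_n(B)$. From $b\le s+|c|$, $s\le b+|c|$ and $d(|c|)=0$ we get $d(b)=d(s)$. A positive scalar matrix $s$ satisfies $s\sim1_{\operatorname{rank}s}$, so $d(b)=\operatorname{rank}\chi(b)$. Conversely $d_\chi\in LDF(A)$: this is Lemma~\ref{lem:trace} for the tracial state $\chi$. \qed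

\subsection{Proof of Theorem~\ref{thm:typeI}(b)}

We have $a\le1$, so by Proposition~\ref{prop:exist} it suffices to verify \eqref{eq:star}. Suppose $a^{\oplus n}\preccurlyeq1_m$ with $m<n$; then $m\ge1$ since $a\ne0$. Fix $N\ge m$. As $2^{-N}P_N\le a$, we have $P_N^{\oplus n}\preccurlyeq1_m$. By Lemma~\ref{lem:B}(c) there is $M\ge N$ with $P_N^{\oplus n}\lesssim P_M^{\oplus m}$, so over $Z_M$ the bundle $E=(\xi_1\oplus\dots\oplus\xi_N)^{\oplus n}$ of rank $nN$ embeds in $F=(\xi_1\oplus\dots\oplus\xi_M)^{\oplus m}$ of rank $mM$. Now
\[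
c(F)c(E)^{-1}=\prod_{i\le N}(1+x_i)^{-(n-m)}\prod_{N<i\le M}(1+x_i)^m .
\]
The monomial $\prod_{i\le N}x_i^{\,i}\prod_{N<i\le M}x_i^{\,m}$ is a basis element, because $m\le N<i$ in the second product. Since $(1+x)^{-s}=\sum_j(-1)^j\binom{s+j-1}{j}x^j$, its coefficient is $\prod_{i\le N}(-1)^i\binom{n-m+i-1}{i}$, which is nonzero as $n-m\ge1$. The monomial lies in $H^{2r}$ with $r=\sum_{i\le N}i+m(M-N)$. Lemma~\ref{lem:obstruction} gives $r\le mM-nN$, that is, $\sum_{i\le N}i\le(m-n)N<0$, a contradiction. So \eqref{eq:star} holds, and Theorem~\ref{thm:typeI} is proved. \qed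

\begin{remark}\label{rem:dims}
Replace $\mathbb{CP}^i$ by $\mathbb{CP}^{n_i}$ with $n_i\ge1$. The proof of (a) uses $\sum_i(n_i+1)^{-1}=\infty$, and the proof of (b) uses $n_i\to\infty$ (choose $N$ with $n_i\ge m$ for $i>N$). If instead $n_i\le\nu$ for infinitely many $i$, then (b) fails. Indeed, $P_N^{\oplus n}\lesssim e^{\oplus L}$ for some $L$, and $e^{\oplus L}\lesssim P_M^{\oplus(\nu+1)}$ once $L$ indices $i\le M$ have $n_i\le\nu$. So the partial sums of $a^{\oplus n}$ are $\preccurlyeq1_{\nu+1}$, hence $a^{\oplus n}\preccurlyeq1_{\nu+1}$ for all $n$ by (F1), and $d(a)=0$ for all $d\in DF(A)$.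
\end{remark}

\section{Simple counterexamples}\label{sec:simple}

In a simple algebra there is no ideal to annihilate, and no dimension function vanishes on a nonzero element.

\begin{proposition}\label{prop:lower}
Let $A$ be simple and unital and $0\ne a\preccurlyeq1_A$. Then $1_A\preccurlyeq a^{\oplus k}$ for some $k$, and hence $\frac1k\le d(a)\le1$ for all $d\in DF(A)$.
\end{proposition}

\begin{proof}
Let $a\in M_n(A)$, which is simple. The finite sums $\sum x_jay_j$ form a nonzero two-sided ideal. It is dense, so it contains an invertible element and therefore $1_n$. Thus $1_n=Xa^{\oplus k}Y$ for a row $X$ and a column $Y$ of some length $k$, and $1_n=Y^*a^{\oplus k}X^*Xa^{\oplus k}Y\le\|X\|^2\|a\|\,Y^*a^{\oplus k}Y$. By (F2), $1_A\le1_n\preccurlyeq a^{\oplus k}$.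
\end{proof}

So we need projections with small positive values, summable to less than $\delta$, which nevertheless behave like the unit when only few copies are taken.

\subsection{Tautological bundles on Grassmannians}
Let $1\le t<r$, let $Y=\mathrm{Gr}(t,r)$ be the space of $t$-dimensional subspaces of $\mathbb C^r$, a compact complex manifold of dimension $t(r-t)$, and let $S\subset\mathbb C^r$ be the tautological bundle, with fiber $y$ over $y$. The next two lemmas show that many copies of $S$ need little more room than their rank, while $t$ copies need as much room as $t$ copies of $\mathbb C^r$. The first can also be obtained from obstruction theory (cf.\ \cite[Chapter 8]{Hu}); we give a general position argument.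

\begin{lemma}\label{lem:stable}
Let $X$ be a closed smooth manifold of real dimension $2\Delta$ and $E\subset\mathbb C^l$ a smooth subbundle of rank $\rho\ge1$. Then there is a linear map $T\colon\mathbb C^l\to\mathbb C^{\rho+\Delta}$ that is injective on every fiber $E_x$.
\end{lemma}

\begin{proof}
If $l\le\rho+\Delta$, take an inclusion. If $l>\rho+\Delta$, the unit sphere bundle of $E$ is a manifold of dimension $2\Delta+2\rho-1<2l-1$, so its image in the unit sphere of $\mathbb C^l$ under the smooth map $(x,\zeta)\mapsto\zeta$ has measure zero. Choose a unit vector $\zeta_0$ outside the image. Then $E_x\cap\mathbb C\zeta_0=0$ for all $x$, so the orthogonal projection onto $\zeta_0^\perp\cong\mathbb C^{l-1}$ is injective on each $E_x$, and the images form a smooth subbundle of $\mathbb C^{l-1}$. Induct on $l$.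
\end{proof}

Thus $S^{\oplus n}$ embeds in the trivial bundle of rank $nt+t(r-t)$. For $n=t$ this rank is $tr$, which is no better than the inclusion $S^{\oplus t}\subset(\mathbb C^r)^{\oplus t}$. No improvement is possible, even over products.

\begin{lemma}\label{lem:rigid}
Let $K\ge1$ and let $\mathrm{pr}_s\colon Y^K\to Y$ be the coordinate projections. If $E=\big(\bigoplus_{s=1}^K\mathrm{pr}_s^*S\big)^{\oplus t}$ embeds in $\mathbb C^l$, then $l\ge Ktr$.
\end{lemma}

\begin{proof}
Let $V=\mathbb C^r/S$, of rank $r-t$. Then $S\oplus V\cong\mathbb C^r$, so $c(S)^{-t}=c(V)^t=c(V^{\oplus t})$. The bundle $V^{\oplus t}$ has rank $t(r-t)=\dim_{\mathbb C}Y$; let $\alpha$ be its top Chern class. We compute $\alpha$ by (C3). Let $\epsilon_1,\dots,\epsilon_r$ be the standard basis of $\mathbb C^r$. The section $y\mapsto(\epsilon_1\bmod y,\dots,\epsilon_t\bmod y)$ vanishes only at $y_0=\operatorname{span}(\epsilon_1,\dots,\epsilon_t)$. Near $y_0$, write $y$ as the graph of a linear map $G\colon\mathbb C^t\to\mathbb C^{r-t}$ and identify $\mathbb C^r/y$ with $\mathbb C^{r-t}$ by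 $(\zeta,\zeta')\mapsto\zeta'-G\zeta$. The section becomes $G\mapsto(-G\epsilon_1,\dots,-G\epsilon_t)$, a complex linear isomorphism. So the Euler number is $1$ and $\alpha\ne0$.

Over $Y^K$ we have $c(E)^{-1}=\prod_s\mathrm{pr}_s^*c(V^{\oplus t})$. In $H^*(Y)^{\otimes K}$ the top degree $2Kt(r-t)$ is reached only by taking the top degree in each factor, so the component of $c(E)^{-1}$ in this degree is $\alpha\otimes\dots\otimes\alpha\ne0$. Lemma~\ref{lem:obstruction} gives $Kt(r-t)\le l-Kt^2$.
\end{proof}

\begin{example}\label{ex:lines}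
For $t=K=1$ the lemma says that the tautological line bundle $\xi$ on $\mathbb{CP}^{r-1}$ embeds in $\mathbb C^l$ only if $l\ge r$. The embedding of $\xi^{\oplus n}=\xi\otimes\mathbb C^n$ in $\mathbb C^{n+r-1}$ can be written down: view $\mathbb C^r$ and $\mathbb C^n$ as polynomials of degree $<r$ and $<n$, and multiply. So $r+1$ copies of $\xi$ already fit in two copies of $\mathbb C^r$. Line bundles inside a fixed $\mathbb C^r$ are thus of no use for \eqref{eq:star}, which requires rigidity for arbitrarily many copies. This is why we let $t\to\infty$.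
\end{example}

\subsection{The algebra}
An AH algebra is an inductive limit of finite direct sums of algebras $pM_r(C(X))p$, with $X$ compact and $p$ a projection; we need only full matrix algebras. Two demands on the connecting maps compete. Simplicity requires point evaluations, which turn every bundle into a trivial one. Rigidity requires pullbacks along independent coordinate projections, as in Lemma~\ref{lem:rigid}. We use $k_i$ coordinate projections and one point evaluation at stage $i$, with $\sum1/k_i<\infty$.

Let $k_i=4^i$, let $r_1\ge\max(2,2/\delta)$ be an integer and $r_{i+1}=r_i(k_i+1)$. Then $r_i\ge5^{i-1}r_1>i$ and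
\begin{equation}\label{eq:constants}
\sum_{i\ge1}\frac i{r_i}\le\frac1{r_1}\sum_{i\ge1}\frac i{5^{i-1}}=\frac{25}{16\,r_1}<\delta,\qquad
\beta_i:=\prod_{l\ge i}\frac{k_l}{k_l+1}\ge1-\sum_{l\ge i}4^{-l}\longrightarrow1 .
\end{equation}
Let $Y_i=\mathrm{Gr}(i,r_i)$, $X_1=Y_1$, $X_{i+1}=X_i^{k_i}\times Y_{i+1}$, $A_i=M_{r_i}(C(X_i))$, and
\[
\varphi_i\colon A_i\to A_{i+1},\qquad\varphi_i(f)(x_1,\dots,x_{k_i},y)=\operatorname{diag}\big(f(x_1),\dots,f(x_{k_i}),f(w_i)\big).
\]
The points $w_i\in X_i$ are chosen so that every open set is eventually visited. For $i\le j$ let $\theta_{ij}\colon X_j\to X_i$ be the surjection obtained by taking the first coordinate $j-i$ times. Let $(z_{i,s})_{s\ge1}$ be dense in $X_i$, and let $j\mapsto(i(j),s(j))$ be a surjection of $\mathbb N$ onto $\mathbb N^2$ with $i(j)\le j$, for instance the enumeration along diagonals. Choose $w_j$ with $\theta_{i(j)j}(w_j)=z_{i(j),s(j)}$. The maps $\varphi_i$ are unital and injective. Let $A=\varinjlim A_i$ and regard $A_i\subset A$. As an inductive limit of a sequence of separable nuclear algebras, $A$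 is separable and nuclear.

Let $\varphi_{ij}\colon A_i\to A_j$ be the composite map. For $i<j$ put $K=\prod_{l=i}^{j-1}k_l$ and $\kappa=r_j/r_i=\prod_{l=i}^{j-1}(k_l+1)$, so that $K/\kappa\ge\beta_i$. By induction on $j$, $X_j\cong X_i^K\times X'$ with $X'$ a product of Grassmannians, and $\varphi_{ij}(f)(x)$ is block diagonal with $\kappa$ blocks: the blocks $f(\pi_1(x)),\dots,f(\pi_K(x))$, where the $\pi_s$ are the projections onto the factors $X_i$, and values of $f$ at fixed points. The upper left block is $f(\theta_{ij}(x))$. In the inductive step, each of the $k_j$ coordinates contributes its own $K$ factors $X_i$, and the last block $\varphi_{ij}(f)(w_j)$ consists of values of $f$ at fixed points.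

\emph{$A$ is simple.} Let $I\ne0$ be a closed ideal. If $I\cap A_i=0$ for all $i$, then $A\to A/I$ would be isometric on each $A_i$, hence on $A$. So there is $0\ne f\in I\cap A_i$ for some $i$; it vanishes nowhere on a nonempty open set $U\subset X_i$. Choose $j$ with $i(j)=i$ and $z_{i,s(j)}\in U$; then $j\ge i$. At every point of $X_{j+1}$ the image of $f$ has the block $\varphi_{ij}(f)(w_j)$, which contains the block $f(\theta_{ij}(w_j))=f(z_{i,s(j)})\ne0$. A proper closed ideal of $M_r(C(X))$ consists of functions vanishing at some common point, so $I\supset A_{j+1}\ni1$.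

Let $q_i\in A_i$ be the projection whose value at a point with $Y_i$-coordinate $y$ is the orthogonal projection onto $y\subset\mathbb C^{r_i}$, and put $a=\sum_i2^{-i}q_i\in A_+$. Then $2^{-i}q_i\le a\le1$, so $q_i\preccurlyeq a\preccurlyeq1_A$.

\subsection{Proof of Theorem~\ref{thm:simple}}

\emph{Step 1: $d(a)<\delta$ for $d\in LDF(A)$.} Let $d\in DF(A)$ and let $e\in A_i$ be a constant rank-one projection. Then $1_A\approx e^{\oplus r_i}$, so $d(e)=1/r_i$. Let $n\ge1$ and $L=ni+i(r_i-i)$. Lemma~\ref{lem:stable}, applied to $n$ copies of the tautological bundle of $Y_i$, gives a linear map $T$ from $(\mathbb C^{r_i})^n$ to the range of $e^{\oplus L}$ that is injective on $y^{\oplus n}$ for every $y\in Y_i$. Regard $T$ as a constant element of $M_\infty(A_i)$ and put $Q=q_i^{\oplus n}$. Then $QT^*TQ$ is invertible in the corner with unit $Q$, and $v=TQ(QT^*TQ)^{-1/2}$ satisfies $v^*v=Q$ and $vv^*\le e^{\oplus L}$. By (F4), $n\,d(q_i)\le L/r_i$, and $n\to\infty$ gives $d(q_i)\le i/r_i$. If $d$ is lower semicontinuous, then by subadditivity and \eqref{eq:constants}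
\[
d(a)\le\liminf_{I\to\infty}d\Big(\sum_{i\le I}2^{-i}q_i\Big)\le\sum_i\frac i{r_i}<\delta .
\]

\emph{Step 2: if $q_i^{\oplus i}\preccurlyeq1_m$ in $M_\infty(A)$, then $m\ge\beta_i\,i$.} Put $Q=q_i^{\oplus i}$. There is $x\in M_R(A)$ with $\|x1_mx^*-Q\|<1$, and by density we may take $x\in M_R(A_j)$ for some $j>i$. Lemma~\ref{lem:polar} with $y=Qx1_m$ gives $Q\lesssim1_m$ over $A_j$. So the range of $\varphi_{ij}(q_i)^{\oplus i}$ embeds in the trivial bundle of rank $mr_j$ over $X_j\cong X_i^K\times X'$. Fix all coordinates except the $Y_i$-coordinate of each of the $K$ factors $X_i$; this embeds $Y_i^K$ in $X_j$. Over $Y_i^K$ the block $q_i\circ\pi_s$ has range $\mathrm{pr}_s^*S$, so the range of $\varphi_{ij}(q_i)^{\oplus i}$ contains $\big(\bigoplus_s\mathrm{pr}_s^*S\big)^{\oplus i}$. Lemma~\ref{lem:rigid} with $t=i$, $r=r_i$ gives $m\kappa r_i=mr_j\ge Kir_i$. Hence $m\ge(K/\kappa)\,i\ge\beta_i\,i$.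

\emph{Step 3: $a$ satisfies \eqref{eq:star}.} Let $a^{\oplus n}\preccurlyeq1_m$ with $n\ge1$. Step~2 concerns exactly $i$ copies of $q_i$, so we amplify. For each $i$ let $s=\lceil i/n\rceil$; then $i\le sn$ and $s\le(i+n)/n$. We have $q_i^{\oplus i}\preccurlyeq q_i^{\oplus sn}\preccurlyeq a^{\oplus sn}\preccurlyeq1_{sm}$, so $sm\ge\beta_i\,i$ and
\[
m\ge\beta_i\,\frac{ni}{i+n}\longrightarrow n\qquad(i\to\infty).
\]
Both $\beta_i\to1$ and the unboundedness of the ranks $i$ are used here. Thus $m\ge n$, and Proposition~\ref{prop:exist} yields $d\in DF(A)$ with $d(a)=1$. With Step~1 this proves Theorem~\ref{thm:simple}. \qed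

\begin{remark}[optimality]\label{rem:gap}
For $a\preccurlyeq1_A$ in an algebra with $LDF(A)\ne\emptyset$, call $\sup_{DF(A)}d(a)-\sup_{LDF(A)}d(a)$ the \emph{gap} of $a$; it is at most $1$. If $A$ is simple, the gap is less than $1$ by Proposition~\ref{prop:lower}. The algebras just constructed have $LDF(A)\ne\emptyset$: extend a tracial state of each $A_j$ to a state of $A$; a weak* cluster point of these states is tracial on every $A_i$, hence on $A$, and Lemma~\ref{lem:trace} applies. Their gaps are at least $1-\delta$. So $1$ is the supremum of the gaps in simple algebras, and it is not attained. Without simplicity the gap $1$ occurs, by Theorem~\ref{thm:typeI}.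
\end{remark}

\section{A criterion for density}\label{sec:criterion}

In both counterexamples density fails because an inequality between two elements holds on $LDF(A)$ but not on $DF(A)$. This is the only way in which it can fail.

\begin{proposition}\label{prop:criterion}
For a unital $C^*$-algebra $A$ the following are equivalent.
\begin{itemize}
\item[(1)] $LDF(A)$ is dense in $DF(A)$.
\item[(2)] If $b,c\in M_\infty(A)_+$ satisfy $d(b)\le d(c)$ for all $d\in LDF(A)$, then $d(b)\le d(c)$ for all $d\in DF(A)$.
\end{itemize}
\end{proposition}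

\begin{proof}
(1) implies (2) because $d\mapsto d(c)-d(b)$ is continuous. Assume (2). If $LDF(A)=\emptyset$, then (2) with $b=1_2$, $c=1_1$ gives $2\le1$ for every $d\in DF(A)$, so $DF(A)=\emptyset$ and (1) holds. Let $LDF(A)\ne\emptyset$, and suppose that $d_0\in DF(A)$ is not in the closure of $LDF(A)$ in the locally convex space $\mathbb R^{M_\infty(A)_+}$ with the product topology. The set $LDF(A)$ is convex, and the continuous linear functionals on this space are the finite linear combinations of evaluations. By the Hahn--Banach separation theorem there are $b_1,\dots,b_J$ and real numbers $\lambda_j,\mu$ with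
\[
\sum_j\lambda_jd_0(b_j)>\mu>\sup_{d\in LDF(A)}\sum_j\lambda_jd(b_j).
\]
If $b_j\in M_k(A)_+$, then $d(b_j)\in[0,k]$ for all $d\in DF(A)$. So the inequalities persist under small changes of $\lambda_j$ and $\mu$; we make them rational and then, by scaling, integers. Put
\[
b=\bigoplus_{\lambda_j>0}b_j^{\oplus\lambda_j}\oplus1_{\max(-\mu,0)},\qquad c=\bigoplus_{\lambda_j<0}b_j^{\oplus|\lambda_j|}\oplus1_{\max(\mu,0)} .
\]
Then $d(b)-d(c)=\sum_j\lambda_jd(b_j)-\mu$ for all $d\in DF(A)$. This is negative on $LDF(A)$ and positive at $d_0$, contradicting (2).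
\end{proof}

In Theorem~\ref{thm:typeI}, condition (2) fails for $b=a$, $c=0$. In Theorem~\ref{thm:simple} with $\delta\le\frac12$ it fails for $b=a\oplus a$, $c=1_A$.

\begin{thebibliography}{9}

\bibitem{BT} Bott and Tu, Theorem 11.17.

\bibitem{DS} Kaushika De Silva, \emph{A note on two Conjectures on Dimension funcitons of $C^{*}$-algebras}, arXiv:1601.03475 (2016).

\bibitem{Hu} Husemoller, \emph{Fibre Bundles}, Chapter 8.

\bibitem{Ro} R{\o}rdam, J. Funct. Anal. 107 (1992).

\end{thebibliography}
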